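\title{Mirror symmetry of $E$-functions on the levels of non-abelian Landau--Ginzburg orbifolds}

\begin{abstract}
Let $f$ be an invertible polynomial in $n$ variables, $S$ a group of permutations of the variables preserving $f$, and $G$ an $S$-invariant group of diagonal symmetries of $f$. The orbifold $E$-function of $(f,G\rtimes S)$ splits into levels indexed by the conjugacy classes of $S$. We prove a conjecture posed by Ebeling and Gusein-Zade: if $S$ satisfies the parity condition, then on each level the $E$-functions of $(f,G\rtimes S)$ and of its Berglund--H\"ubsch--Henningson--Takahashi dual agree up to the sign $(-1)^n$ and the substitution $t\mapsto t^{-1}$. It follows from an identity for each pair of commuting permutations $\sigma,\tau\in S$, which holds without the parity condition and carries the sign $(-1)^{\operatorname{orb}(\sigma,\tau)}$, where $\operatorname{orb}(\sigma,\tau)$ is the number of orbits of $\langle\sigma,\tau\rangle$ on the variables. The proof combines a finite Fourier transform,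 equivariant Hodge--Deligne polynomials of Milnor fibers, and the cohomology of $\mathbb{Z}^2$ with coefficients in permutation modules. It does not use the classification of invertible polynomials into chains and loops.
\end{abstract}

\section{The problem and the results}\label{sec:intro}

\subsection{Invertible polynomials and dual groups}

Let $E=(E_{ij})$ be an $n\times n$ matrix of non-negative integers with $\det E\neq0$, and let
\[
f(x_1,\dots,x_n)=\sum_{i=1}^n x^{E_i},\qquad x^{E_i}=\prod_{j=1}^n x_j^{E_{ij}} .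
\]
The \emph{weights} of $f$ are the rational numbers $q_1,\dots,q_n$ with $Eq=\mathbf{1}=(1,\dots,1)^T$. If $x_j$ is given the degree $q_j$, every monomial of $f$ has degree $1$. The polynomial $f$ is \emph{invertible} if the weights are positive and $f$ has an isolated critical point at the origin. The critical set is stable under $x_j\mapsto s^{q_j}x_j$ for real $s>0$, so the origin is then the only critical point. The \emph{Berglund--H\"ubsch transpose} $\widetilde f$ is the polynomial with matrix $E^T$; it is again invertible. We use only these properties: $\det E\ne0$, and both $f$ and $\widetilde f$ have positive weights and an isolated critical point at $0$.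

Let $X$ be the set of variables of $f$ (the columns of $E$) and $M$ the set of its monomials (the rows). Both are numbered by $1,\dots,n$, but we keep them apart: $M$ is the set of variables of $\widetilde f$, and $X$ is the set of its monomials. Put $\mathbf{e}(s)=\exp(2\pi\sqrt{-1}\,s)$, and let $\{s\}\in[0,1)$ be the fractional part of $s\in\mathbb{Q}/\mathbb{Z}$. We write diagonal symmetries additively. The diagonal matrix $\mathbf{e}(\lambda)$ with entries $\mathbf{e}(\lambda_j)$ preserves $f$ if and only if it preserves each monomial, so the groups of diagonal symmetries of $f$ and $\widetilde f$ are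
\[
A=\{\lambda\in(\mathbb{Q}/\mathbb{Z})^X: E\lambda=0\},\qquad A'=\{\beta\in(\mathbb{Q}/\mathbb{Z})^M: E^T\beta=0\}.
\]
They are generated by the columns of $E^{-1}$ and of $E^{-T}=(E^T)^{-1}$, respectively. For a subgroup $G\subset A$ the \emph{Berglund--H\"ubsch--Henningson dual group} is
\[
\widetilde G=\{E^{-T}r \bmod \mathbb{Z}^M:\ r\in\mathbb{Z}^X,\ \lambda\cdot r=0 \text{ for all }\lambda\in G\}\subset A' .
\]
The condition on $r$ says that the Laurent monomial $x^r$ is $G$-invariant. For example, the dual of $\{0\}$ is $A'$.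

Let $S\subset S_n$ be a group of permutations of the variables that preserves $f$, with the monomials numbered so that $E_{\sigma(i)\sigma(j)}=E_{ij}$ for $\sigma\in S$. (The proofs use only that $S$ acts on $X$ and on $M$ and that $E$ is invariant.) Permutations act on vectors by $(\sigma\lambda)_{\sigma j}=\lambda_j$, and on $\mathbb{C}^n$ by the corresponding matrix $P_\sigma$. The maps $E$ and $E^T$ commute with $S$, so $S$ preserves $\widetilde f$, $A$, $A'$ and the weights. Let $G\subset A$ be $S$-invariant; then so is $\widetilde G$. The group $G\rtimes S$ consists of the matrices $\mathbf{e}(\lambda)P_\sigma$ with $\lambda\in G$, $\sigma\in S$, and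
\begin{equation}\label{eq:mult}
\mathbf{e}(\lambda)P_\sigma\cdot\mathbf{e}(\mu)P_\tau=\mathbf{e}(\lambda+\sigma\mu)P_{\sigma\tau}.
\end{equation}
The group $S$ satisfies the \emph{parity condition} PC if $\dim(\mathbb{C}^n)^H\equiv n \bmod 2$ for every subgroup $H\subset S$; here $\dim(\mathbb{C}^n)^H=|X/H|$ is the number of orbits. Under PC, the pair $(\widetilde f,\widetilde G\rtimes S)$ is called the \emph{Berglund--H\"ubsch--Henningson--Takahashi dual} of $(f,G\rtimes S)$.

\subsection{The $E$-function of a level}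

Let $\Gamma=G\rtimes S$ and $g\in\Gamma$. Put $U=(\mathbb{C}^n)^g$, $n_g=\dim U$, $f^g=f|_U$, and let $\operatorname{age}(g)=\sum_k\alpha_k$, where the eigenvalues of $g$ are $\mathbf{e}(\alpha_k)$ with $0\le\alpha_k<1$. Since $g$ commutes with $\operatorname{diag}(q_j)$, the space $U$ is a direct sum of weight spaces. A linear coordinate on the space of weight $q$ and its differential get the degree $q$, and this grades the polynomial differential forms on $U$. The polynomial $f^g$ has degree $1$ and an isolated critical point (Lemma~\ref{lem:fixed}), so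
\[
\mathcal{H}_{f^g}=\Omega^{n_g}_U\big/\,df^g\wedge\Omega^{n_g-1}_U=\bigoplus_{\ell\in\mathbb{Q}}(\mathcal{H}_{f^g})_\ell
\]
is a finite-dimensional graded space; for $n_g=0$ it is $\mathbb{C}$ in degree $0$. It is the Milnor algebra of $f^g$ times the volume form. It computes the reduced cohomology of the Milnor fiber $\{f^g=1\}$, and the degree $\ell$ determines the Hodge type (Theorem~\ref{thm:steenbrink}). The centralizer $C_\Gamma(g)$ acts on $\mathcal{H}_{f^g}$ by pullback and preserves the degree.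

A class of degree $\ell$ in the \emph{sector} $g$ gets the bidegree $(\ell+\operatorname{age}(g),\,n_g-\ell+\operatorname{age}(g))$ and the parity of $n_g$. The conjugacy class of $\mathbf{e}(\lambda)P_\sigma$ lies in $G\times[\sigma]$, where $[\sigma]$ is the conjugacy class of $\sigma$ in $S$. The \emph{$E$-function of the level $[\sigma]$} counts the invariant classes in these sectors, with signs and with the bidegree centered at $(\frac n2,\frac n2)$:
\begin{equation}\label{eq:E}
E^{[\sigma]}(f,\Gamma)(t,\bar t)=\sum_{[g]\subset G\times[\sigma]}(-1)^{n_g}\sum_{\ell}\dim(\mathcal{H}_{f^g})_\ell^{C_\Gamma(g)}\;t^{\ell+\operatorname{age}(g)-\frac n2}\,\bar t^{\,n_g-\ell+\operatorname{age}(g)-\frac n2},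
\end{equation}
where $[g]$ runs through conjugacy classes of $\Gamma$ and $t,\bar t$ are independent variables. The function $E^{[\sigma]}(\widetilde f,\widetilde G\rtimes S)$ is defined in the same way with the weights of $\widetilde f$. We use the variables
\[
z=t/\bar t,\qquad p=t\bar t,
\]
meaning $z^s=t^s\bar t^{\,-s}$ and $p^s=t^s\bar t^{\,s}$ for $s\in\mathbb{Q}$. The substitution $t\mapsto t^{-1}$ sends $p$ to $z^{-1}$ and $z$ to $p^{-1}$.

\begin{example}\label{ex:one}
Let $f=\widetilde f=x^a$, $a\ge2$, $S=\{1\}$, so $A=A'=\frac1a\mathbb{Z}/\mathbb{Z}$. For $G=\{0\}$ the only sector is $g=1$, and $\mathcal{H}_f$ has the basis $x^{r-1}dx$, $1\le r\le a-1$, of degrees $r/a$. For $\widetilde G=A'$ these forms are not invariant, and each $g=\mathbf{e}(j/a)\neq1$ has $n_g=0$ and age $j/a$. Hence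
\[
E^{[1]}(f,\{0\})=-\sum_{r=1}^{a-1}z^{\frac ra-\frac12},\qquad E^{[1]}(\widetilde f,A')=\sum_{j=1}^{a-1}p^{\frac ja-\frac12}.
\]
The substitution $t\mapsto t^{-1}$, with $r=a-j$, turns the second function into minus the first.
\end{example}

So differential forms of $f$ correspond to group elements of $\widetilde f$, and degrees to ages: $z$ records degrees, $p$ records ages, and $t\mapsto t^{-1}$ exchanges them. For $x_1^{a_1}+\dots+x_n^{a_n}$ with $G=\{0\}$ and $S=\{1\}$ both functions are products of those in Example~\ref{ex:one}, and the sign is $(-1)^n$. The duality changes the diagonal group and keeps $S$, so one may ask for such an identity on each level separately. The following conjecture is posed in \cite{EG}: \emph{if $S$ satisfies PC, then for every conjugacy class $[\sigma]$ of $S$}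
\begin{equation}\label{eq:conj}
E^{[\sigma]}(f,G\rtimes S)(t,\bar t)=(-1)^nE^{[\sigma]}(\widetilde f,\widetilde G\rtimes S)(t^{-1},\bar t).
\end{equation}
Some condition on $S$ is needed.

\begin{example}\label{ex:swap}
Let $f=\widetilde f=x_1^a+x_2^a$, $S=\{1,\tau\}$ with $\tau$ the transposition, $G=\{0\}$, $\widetilde G=A'$. PC fails, since $S$ has one orbit and $n=2$. Consider the level $[1]$. For $(f,S)$ the only sector is $g=1$. The space $\mathcal{H}_f$ has the basis $\omega_{r,s}=x_1^{r-1}x_2^{s-1}dx_1dx_2$, $1\le r,s\le a-1$, and $P_\tau^*\omega_{r,s}=-\omega_{s,r}$. The invariants are spanned by $\omega_{r,s}-\omega_{s,r}$ with $r<s$. For $(\widetilde f,A'\rtimes S)$ the conjugacy classes in the level are the unordered pairs $\{j/a,k/a\}$. If $j,k\neq0$, then $n_g=0$ and the class contributes one term. Otherwise it contributes nothing, because the centralizer contains $A'$ and each basis form has a nontrivial character of $A'$. So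
\[
E^{[1]}(f,S)=\sum_{1\le r<s\le a-1}z^{\frac{r+s}a-1},\qquad E^{[1]}(\widetilde f,A'\rtimes S)(t^{-1},\bar t)=\sum_{1\le r\le s\le a-1}z^{\frac{r+s}a-1}.
\]
One side is an exterior square, the other a symmetric square, and \eqref{eq:conj} fails.
\end{example}

\subsection{Results}

The discrepancy in Example~\ref{ex:swap} is a sign in the trace of $\tau$. To see such signs we replace dimensions of invariants by traces. For commuting $g,h\in A\rtimes S$ put
\[
\Phi(g,h)=(-1)^{n_g}\sum_\ell\operatorname{tr}\big(h^*\,|\,(\mathcal{H}_{f^g})_\ell\big)\,t^{\ell+\operatorname{age}(g)-\frac n2}\,\bar t^{\,n_g-\ell+\operatorname{age}(g)-\frac n2}.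
\]
Let $\sigma,\tau\in S$ commute. By \eqref{eq:mult}, $g=\mathbf{e}(\lambda)P_\sigma$ and $h=\mathbf{e}(\mu)P_\tau$ commute if and only if $\lambda+\sigma\mu=\mu+\tau\lambda$. For an $S$-invariant subgroup $G\subset A$ put
\[
Z_G=\{(\lambda,\mu)\in G^2:(\sigma-1)\mu=(\tau-1)\lambda\},\qquad D_{\sigma,\tau}(f,G)=\frac1{|G|}\sum_{\xi\in Z_G}\Phi(\xi),
\]
where $\Phi(\xi)=\Phi(\mathbf{e}(\lambda)P_\sigma,\mathbf{e}(\mu)P_\tau)$ for $\xi=(\lambda,\mu)\in Z_A$. The same objects for $\widetilde f$ are $Z_{\widetilde G}$, $\widetilde\Phi$ and $D_{\sigma,\tau}(\widetilde f,\widetilde G)$. Let $\operatorname{orb}(\sigma,\tau)=|X/\langle\sigma,\tau\rangle|=\dim(\mathbb{C}^n)^{\langle\sigma,\tau\rangle}$.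

\begin{theorem}\label{thm:pairs}
Without assuming PC, for all commuting $\sigma,\tau\in S$,
\[
D_{\sigma,\tau}(f,G)(t,\bar t)=(-1)^{\operatorname{orb}(\sigma,\tau)}D_{\sigma,\tau}(\widetilde f,\widetilde G)(t^{-1},\bar t).
\]
\end{theorem}

\begin{corollary}\label{cor:conj}
If $S$ satisfies PC, then \eqref{eq:conj} holds for every conjugacy class $[\sigma]$ of $S$.
\end{corollary}

\begin{proof}
The dimension of the $C_\Gamma(g)$-invariants is the average of the traces of $h^*$ over $h\in C_\Gamma(g)$, and the class $[g]$ has $|\Gamma|/|C_\Gamma(g)|$ elements. If $g$ and $h$ commute, so do their images in $S$. With $|\Gamma|=|G||S|$ this turns \eqref{eq:E} into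
\begin{equation}\label{eq:average}
E^{[\sigma]}(f,\Gamma)=\frac1{|\Gamma|}\sum_{g\in G\times[\sigma]}\ \sum_{h\in C_\Gamma(g)}\Phi(g,h)=\frac1{|S|}\sum_{\sigma'\in[\sigma]}\ \sum_{\tau\in C_S(\sigma')}D_{\sigma',\tau}(f,G),
\end{equation}
and the same formula holds for the dual pair. PC for the subgroup $\langle\sigma',\tau\rangle$ gives $(-1)^{\operatorname{orb}(\sigma',\tau)}=(-1)^n$. Apply Theorem~\ref{thm:pairs} to each term.
\end{proof}

In Example~\ref{ex:swap}, $E^{[1]}=\frac12(D_{1,1}+D_{1,\tau})$ on both sides. The trace of $P_\tau^*$ comes from the forms $\omega_{r,r}$, so $D_{1,\tau}(f,\{0\})=-\sum_rz^{2r/a-1}$. On the dual side $Z_{A'}$ consists of the pairs $((j/a,j/a),\mu')$ with $\mu'$ arbitrary. For $j\neq0$ we have $\widetilde\Phi=p^{2j/a-1}$. For $j=0$ we have $\widetilde\Phi=-\sum_r\mathbf{e}(r\mu'_1+r\mu'_2)z^{2r/a-1}$, and this averages to $0$ over $\mu'$. Hence $D_{1,\tau}(\widetilde f,A')=\sum_jp^{2j/a-1}$, and the sign is $-1=(-1)^{\operatorname{orb}(1,\tau)}$, not $(-1)^n$. The parity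 condition enters only to make these signs equal. Section~\ref{sec:PC} gives a form of \eqref{eq:conj} without it and a weaker condition that suffices.

The proof of Theorem~\ref{thm:pairs} has four steps. First, $\widetilde G$ is the annihilator of $G$, so the theorem follows for all $G$ at once if $\widetilde\Phi$ is the Fourier transform of $\Phi$ (Section~\ref{sec:fourier}). Second, the degree of a class in $\mathcal{H}_{f^g}$ is determined by its character under diagonal symmetries (Section~\ref{sec:degree}); this is the only step that uses Hodge theory. Third, the exponents of $z$ and $p$ can therefore be read off from characters, and it suffices to prove the Fourier identity at $t=\bar t=1$ (Section~\ref{sec:reduction}). Fourth, at $t=\bar t=1$ the function $\Phi$ is an Euler characteristic, hence a combination of indicator functions of subgroups, and we compute their annihilators and orders by group cohomology (Sections~\ref{sec:cohomology} and~\ref{sec:euler}).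

From now on, up to Section~\ref{sec:PC}, the commuting permutations $\sigma,\tau$ are fixed and $T=\langle\sigma,\tau\rangle$. The hypotheses are symmetric in $f$ and $\widetilde f$, so each statement about $f$ also holds for $\widetilde f$.

\section{Fixed spaces, ages and torus strata}\label{sec:fixed}

Restricting $f$ to a fixed space identifies variables along orbits. The resulting polynomial is governed by a smaller matrix. Let $H\subset S$ be a subgroup; it will be $\langle\sigma\rangle$ in Section~\ref{sec:degree} and $T$ in Section~\ref{sec:euler}. For orbits $c\in M/H$ and $d\in X/H$ put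
\[
\bar E_{cd}=\sum_{j\in d}E_{ij}\quad(i\in c),\qquad \bar E'_{dc}=\sum_{i\in c}E_{ij}\quad(j\in d).
\]
By invariance of $E$ these sums do not depend on the choice of $i$ or $j$. The matrices $\bar E$ and $\bar E'$ describe $E$ and $E^T$ on vectors that are constant along $H$-orbits. Since $E:\mathbb{Q}^X\to\mathbb{Q}^M$ is an $H$-isomorphism, it restricts to an isomorphism of invariants. So $|X/H|=|M/H|$, both matrices are square and invertible, and $\bar Eq=\mathbf{1}$, where $q_d$ is the common weight on $d$. Summing $E_{ij}$ over $c\times d$ in two ways gives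
\begin{equation}\label{eq:sizes}
|d|\,\bar E'_{dc}=|c|\,\bar E_{cd}.
\end{equation}
For $J\subset X/H$ let
\[
R_J=\{c\in M/H:\ \bar E_{cd}=0\text{ for all }d\notin J\}.
\]
As the entries of $E$ are non-negative, $R_J$ consists of the orbits of monomials that involve only variables from orbits in $J$. The rows $\bar E_c$, $c\in R_J$, are linearly independent vectors in $\mathbb{Z}^J$, so $|R_J|\le|J|$.

\begin{lemma}\label{lem:fixed}
Let $K\subset A\rtimes S$ be a subgroup with image $H$ in $S$, and let $U=(\mathbb{C}^X)^K$.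
\begin{enumerate}
\item There is a subset $I\subset X/H$ such that $U=\bigoplus_{d\in I}U_d$, where $U_d\subset\mathbb{C}^d$ is a line spanned by a vector whose entries are roots of unity.
\item In the corresponding coordinates $y_d$, of degree $q_d$, we have $f|_U=\sum_{c\in R_I}b_c\,y^{\bar E_c}$ with all $b_c\neq0$.
\item If $U\ne0$, the origin is the only critical point of $f|_U$.
\end{enumerate}
\end{lemma}

\begin{proof}
(1) Each $\mathbb{C}^d$ is $K$-invariant, so $U=\bigoplus_d(U\cap\mathbb{C}^d)$. If $\mathbf{e}(\kappa)P_\rho\in K$ fixes $x$, then $x_{\rho j}=\mathbf{e}(\kappa_{\rho j})x_j$. Since $H$ is transitive on $d$, all entries of a vector in $U\cap\mathbb{C}^d$ are fixed roots of unity times one chosen entry.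

(2) We have $(P_\rho x)^{E_i}=\prod_jx_j^{E_{i,\rho j}}=x^{E_{\rho^{-1}i}}$, and $\mathbf{e}(\kappa)$ preserves each monomial. So for $x\in U$ we get $x^{E_i}=(\mathbf{e}(\kappa)P_\rho x)^{E_i}=x^{E_{\rho^{-1}i}}$: the monomials in one orbit $c$ coincide on $U$ and cannot cancel. For $i\in c$ the restriction of $x^{E_i}$ is a root of unity times $y^{\bar E_c}$ if $c\in R_I$, and $0$ otherwise. Thus $b_c$ is $|c|$ times a root of unity.

(3) For $x\in U$ the covector $df_x$ is invariant under the finite group $K$, so it vanishes on the $K$-invariant complement of $U$. If $d(f|_U)_x=0$, then $df_x=0$, hence $x=0$.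
\end{proof}

Next we compute ages. For $\lambda\in A$ and a cycle $d\in X/\sigma$ put $\lambda_d=\sum_{j\in d}\lambda_j$; for $\beta\in A'$ and $c\in M/\sigma$ put $\beta_c=\sum_{i\in c}\beta_i$. Define the \emph{centered ages}
\[
\vartheta(\lambda)=\sum_{d:\ \lambda_d\ne0}\Big(\{\lambda_d\}-\frac12\Big),\qquad\widetilde\vartheta(\beta)=\sum_{c:\ \beta_c\neq0}\Big(\{\beta_c\}-\frac12\Big).
\]
The cycle sums of $(\sigma-1)\nu$ vanish, so $\vartheta$ and $\widetilde\vartheta$ are functions on
\[
A_\sigma=A/(\sigma-1)A,\qquad A'_\sigma=A'/(\sigma-1)A' .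
\]
They are odd, because $\{-s\}=1-\{s\}$ for $s\neq0$.

\begin{lemma}\label{lem:age}
Let $g=\mathbf{e}(\lambda)P_\sigma$ with $\lambda\in A$. For $K=\langle g\rangle$ the set $I$ of Lemma~\ref{lem:fixed} is $\{d:\lambda_d=0\}$, and $\operatorname{age}(g)-\frac n2=\vartheta(\lambda)-\frac{n_g}2$. Hence, for $\xi=(\lambda,\mu)\in Z_A$ and $h=\mathbf{e}(\mu)P_\tau$,
\begin{equation}\label{eq:Phi}
\Phi(\xi)=(-1)^{n_g}\,p^{\vartheta(\lambda)}\sum_\ell\operatorname{tr}\big(h^*\,|\,(\mathcal{H}_{f^g})_\ell\big)\,z^{\ell-\frac{n_g}2}.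
\end{equation}
\end{lemma}

\begin{proof}
On $\mathbb{C}^d$ a basis vector is cyclic for $g$, and $g^{|d|}$ is the scalar $\mathbf{e}(\lambda_d)$. So the eigenvalues are $\mathbf{e}\big((\{\lambda_d\}+k)/|d|\big)$, $0\le k<|d|$. The eigenvalue $1$ occurs if and only if $\lambda_d=0$, and the age on $\mathbb{C}^d$ is $\{\lambda_d\}+\frac{|d|-1}2$. Therefore $\operatorname{age}(g)-\frac n2=\sum_d(\{\lambda_d\}-\frac12)$, and the $n_g$ cycles with $\lambda_d=0$ contribute $-\frac12$ each. The exponents of $t$ and $\bar t$ in $\Phi$ are then $\vartheta(\lambda)\pm(\ell-\frac{n_g}2)$.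
\end{proof}

Finally we describe the Milnor fiber $V=\{f|_U=1\}\subset\mathbb{C}^I$ in the situation of Lemma~\ref{lem:fixed}. It is the disjoint union of the strata $V_J=V\cap(\mathbb{C}^*)^J$, $\emptyset\neq J\subset I$, where $(\mathbb{C}^*)^J$ is the set of points whose nonzero coordinates are exactly those in $J$. On this torus only the monomials with $c\in R_J$ survive. Identify $(\mathbb{C}^*)^J$ with $\operatorname{Hom}(\mathbb{Z}^J,\mathbb{C}^*)$ by sending $y$ to $r\mapsto y^r$. Let $\Lambda_J=\bigoplus_{c\in R_J}\mathbb{Z}\bar E_c\subset\mathbb{Z}^J$, and let $\Lambda_J^{\mathrm{sat}}=\mathbb{Z}^J\cap(\Lambda_J\otimes\mathbb{Q})$. The quotient $\mathbb{Z}^J/\Lambda_J^{\mathrm{sat}}$ is torsion-free, so $\mathbb{Z}^J=\Lambda_J^{\mathrm{sat}}\oplus\Lambda_J^{\mathrm{co}}$ with $\Lambda_J^{\mathrm{co}}$ free of rank $|J|-|R_J|$. The equation involves only $\Lambda_J^{\mathrm{sat}}$, so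
\begin{equation}\label{eq:strata}
V_J=V_J'\times\operatorname{Hom}(\Lambda_J^{\mathrm{co}},\mathbb{C}^*),\qquad V'_J=\Big\{s\in\operatorname{Hom}(\Lambda_J^{\mathrm{sat}},\mathbb{C}^*):\sum_{c\in R_J}b_c\,s(\bar E_c)=1\Big\}.
\end{equation}
If $R_J=\emptyset$, then $V_J=V_J'=\emptyset$.

\section{Finite Fourier duality}\label{sec:fourier}

A bilinear pairing $L\times L'\to\mathbb{Q}/\mathbb{Z}$ of finite abelian groups is \emph{perfect} if both kernels vanish; then each group is the character group of the other. For a subgroup $L_1\subset L$ with annihilator $L_1^\perp\subset L'$ one has $|L_1||L_1^\perp|=|L|$, $L_1^{\perp\perp}=L_1$, and $\sum_{\nu'\in L_1^\perp}\mathbf{e}(\langle\nu,\nu'\rangle)=|L_1^\perp|\,1_{L_1}(\nu)$, where $1_{L_1}$ is the indicator function.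

\begin{lemma}\label{lem:pairing}
For $\lambda\in A$, $\beta\in A'$ with rational lifts $\hat\lambda,\hat\beta$ put $\langle\lambda,\beta\rangle=(E\hat\lambda)\cdot\hat\beta=\hat\lambda\cdot E^T\hat\beta \bmod\mathbb{Z}$. This is a well-defined $S$-invariant perfect pairing, $|A|=|A'|=|\det E|$, and $\langle\lambda,E^{-T}r\rangle=\lambda\cdot r$ for $r\in\mathbb{Z}^X$. Moreover $\widetilde G=G^\perp$, so $|G||\widetilde G|=|A|$.
\end{lemma}

\begin{proof}
The vectors $E\hat\lambda$ and $E^T\hat\beta$ are integral, so the first expression does not depend on the lift $\hat\beta$ and the second does not depend on $\hat\lambda$. The vector $E^T\hat\beta$ runs through all of $\mathbb{Z}^X$; if $\hat\lambda\cdot r\in\mathbb{Z}$ for all $r\in\mathbb{Z}^X$, then $\lambda=0$. The vector $E\hat\lambda$ runs through all of $\mathbb{Z}^M$, which shows that the other kernel vanishes. Also $A=E^{-1}\mathbb{Z}^M/\mathbb{Z}^X\cong\mathbb{Z}^M/E\mathbb{Z}^X$ has order $|\det E|$. The formula for $\beta=E^{-T}r$ is the second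 expression, and it shows that the definition of $\widetilde G$ is that of $G^\perp$.
\end{proof}

Apart from the statements about $S$ and $G$, this proof uses only that $E$ is a nonsingular integer matrix, so it applies to $\bar E$ as well.

In Example~\ref{ex:one} the sector of one polynomial corresponds to a character of the group acting on the forms of the other. So in a pairing of $\xi=(\lambda,\mu)$ with $\xi'=(\lambda',\mu')$ the sector $\lambda$ should meet the acting element $\mu'$, and $\mu$ should meet $\lambda'$. Put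
\[
\langle\!\langle\xi,\xi'\rangle\!\rangle=\langle\lambda,\sigma\mu'\rangle-\langle\mu,\tau\lambda'\rangle\qquad(\xi\in A^2,\ \xi'\in A'^2).
\]
It is perfect, because $\langle\,,\rangle$ is perfect and $\sigma,\tau$ are bijective. The twists by $\sigma$ and $\tau$ are chosen to make the next lemma true. Let
\[
B_A=\{((\sigma-1)\nu,(\tau-1)\nu):\nu\in A\}\subset Z_A,
\]
and define $B_{A'}\subset Z_{A'}$ by the same formula.

\begin{lemma}\label{lem:BZ}
With respect to $\langle\!\langle\,,\rangle\!\rangle$ we have $B_A^\perp=Z_{A'}$ and $B_{A'}^\perp=Z_A$, so there is an induced perfect pairing of $Z_A/B_A$ and $Z_{A'}/B_{A'}$. The function $\Phi$ on $Z_A$ is invariant under translation by $B_A$.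
\end{lemma}

\begin{proof}
By $S$-invariance of $\langle\,,\rangle$,
\begin{align*}
\langle(\sigma-1)\nu,\sigma\mu'\rangle-\langle(\tau-1)\nu,\tau\lambda'\rangle&=\langle\nu,\mu'-\sigma\mu'\rangle-\langle\nu,\lambda'-\tau\lambda'\rangle\\
&=-\langle\nu,(\sigma-1)\mu'-(\tau-1)\lambda'\rangle,\\
\langle\lambda,\sigma(\tau-1)\nu'\rangle-\langle\mu,\tau(\sigma-1)\nu'\rangle&=\langle\lambda-\tau\lambda,\sigma\tau\nu'\rangle-\langle\mu-\sigma\mu,\sigma\tau\nu'\rangle\\
&=\langle(\sigma-1)\mu-(\tau-1)\lambda,\sigma\tau\nu'\rangle .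
\end{align*}
The first expression vanishes for all $\nu$ if and only if $\xi'\in Z_{A'}$, the second for all $\nu'$ if and only if $\xi\in Z_A$. Then $Z_A^\perp=B_{A'}$ and $Z_{A'}^\perp=B_A$, which gives the induced pairing. By \eqref{eq:mult}, conjugating both $g$ and $h$ by $\mathbf{e}(\nu)$, $\nu\in A$, subtracts $((\sigma-1)\nu,(\tau-1)\nu)$ from $(\lambda,\mu)$. It does not change $\Phi$, because $\mathbf{e}(\nu)$ preserves $f$ and the grading.
\end{proof}

\begin{proposition}\label{prop:fourier}
Theorem~\ref{thm:pairs} follows from the identity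
\begin{equation}\label{eq:fourier}
\frac1{|A|}\sum_{\xi\in Z_A}\Phi(\xi)\,\mathbf{e}\big(-\langle\!\langle\xi,\xi'\rangle\!\rangle\big)=(-1)^{\operatorname{orb}(\sigma,\tau)}\,\widetilde\Phi(\xi')(t^{-1},\bar t)\qquad(\xi'\in Z_{A'}).
\end{equation}
\end{proposition}

\begin{proof}
For $\xi'\in A'^2$ let $\widehat\Phi(\xi')=\sum_{\xi\in Z_A}\Phi(\xi)\mathbf{e}(-\langle\!\langle\xi,\xi'\rangle\!\rangle)$. Translating $\xi$ by $\xi_0\in B_A$ shows $\widehat\Phi(\xi')=\mathbf{e}(-\langle\!\langle\xi_0,\xi'\rangle\!\rangle)\widehat\Phi(\xi')$, so $\widehat\Phi$ vanishes outside $B_A^\perp=Z_{A'}$. The annihilator of $G^2$ consists of the $(\lambda',\mu')$ with $\sigma\mu',\tau\lambda'\in\widetilde G$; this is $\widetilde G^2$, because $\widetilde G$ is $S$-invariant. Hence $\sum_{\xi'\in\widetilde G^2}\widehat\Phi(\xi')=|\widetilde G|^2\sum_{\xi\in Z_G}\Phi(\xi)$. Since $\widetilde G^2\cap Z_{A'}=Z_{\widetilde G}$ and $|G||\widetilde G|=|A|$,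
\[
D_{\sigma,\tau}(f,G)=\frac1{|G||\widetilde G|^2}\sum_{\xi'\in Z_{\widetilde G}}\widehat\Phi(\xi')=\frac1{|\widetilde G|}\sum_{\xi'\in Z_{\widetilde G}}\frac1{|A|}\widehat\Phi(\xi').
\]
Insert \eqref{eq:fourier}.
\end{proof}

The group $G$ has disappeared; it remains to prove \eqref{eq:fourier}.

\begin{example}\label{ex:fourier}
Let $f=x^a$ and $\sigma=\tau=1$. Then $\langle j/a,k/a\rangle=jk/a$, and for $1\le j\le a-1$
\[
\Phi(j/a,\mu)=p^{\frac ja-\frac12},\qquad\Phi(0,\mu)=-\sum_{r=1}^{a-1}\mathbf{e}(r\mu)\,z^{\frac ra-\frac12}.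
\]
Let $\xi'=(k/a,\mu')$ with $0\le k<a$, so $-\langle\!\langle(j/a,\mu),\xi'\rangle\!\rangle=k\mu-j\mu'$. Sum over $\mu$ first. If $k\neq0$, the sectors $j\neq0$ drop out, and in the sector $j=0$ only the form with $r=a-k$ survives. The left side of \eqref{eq:fourier} is $-z^{\frac12-\frac ka}$, which is $-\widetilde\Phi(\xi')(t^{-1},\bar t)$. If $k=0$, the sector $j=0$ drops out, and the left side is $\sum_j\mathbf{e}(-j\mu')p^{\frac ja-\frac12}$, which is $-\widetilde\Phi(0,\mu')(t^{-1},\bar t)$ with $r=a-j$.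
\end{example}

Two things happen here. The sum over $\mu$ selects the forms with character $-\lambda'$, and these have the degree prescribed by the age of $\lambda'$. After that no exponent has to be compared, only coefficients. The next two sections show that both features persist.

\section{The character determines the degree}\label{sec:degree}

In this section $H=\langle\sigma\rangle$, $g=\mathbf{e}(\lambda)P_\sigma$ with $\lambda\in A$, $\varphi=f^g$ and $m=n_g$. By \eqref{eq:mult} the group $A^\sigma$ of $\sigma$-invariant elements commutes with $g$, so it acts on $\mathcal{H}_\varphi$. Since $\langle\kappa,(\sigma-1)\beta\rangle=\langle(\sigma^{-1}-1)\kappa,\beta\rangle$, the annihilator of $(\sigma-1)A'$ is $A^\sigma$, and the character group of $A^\sigma$ is $A'_\sigma$. For $\beta\in A'_\sigma$ let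
\[
\mathcal{H}^\beta_\varphi=\{\omega\in\mathcal{H}_\varphi:\ \mathbf{e}(\kappa)^*\omega=\mathbf{e}(\langle\kappa,\beta\rangle)\,\omega\ \text{ for all }\kappa\in A^\sigma\}.
\]

\begin{proposition}\label{prop:degree}
If $(\mathcal{H}^\beta_{f^g})_\ell\neq0$, then $\ell-\frac{n_g}2=\widetilde\vartheta(\beta)$.
\end{proposition}

\subsection{Characters of monomial forms}

The group $A^\sigma$ consists of the vectors constant along cycles, so $A^\sigma=\{\kappa\in(\mathbb{Q}/\mathbb{Z})^{X/\sigma}:\bar E\kappa=0\}$, and $\kappa$ acts on $U$ by $y_d\mapsto\mathbf{e}(\kappa_d)y_d$. Let $\bar A'=\{b\in(\mathbb{Q}/\mathbb{Z})^{M/\sigma}:\bar E^Tb=0\}$.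

\begin{lemma}\label{lem:char}
The map $\beta\mapsto(\beta_c)_c$ is an isomorphism $A'_\sigma\to\bar A'$. Under it, for $r\in\mathbb{Z}^{X/\sigma}$, the character $\kappa\mapsto\mathbf{e}(\kappa\cdot r)$ of $A^\sigma$ is the class of $\bar E^{-T}r$, and $q\cdot r=\sum_c(\bar E^{-T}r)_c$.
\end{lemma}

\begin{proof}
The image lies in $\bar A'$, since $\sum_c\bar E_{cd}\beta_c=\sum_i\sum_{j\in d}E_{ij}\beta_i=\sum_{j\in d}(E^T\beta)_j=0$. For $\kappa\in A^\sigma$ choose a lift $\hat\kappa$ constant along cycles. Then $E\hat\kappa$ is constant along cycles with values $(\bar E\hat\kappa)_c$, so $\langle\kappa,\beta\rangle=\sum_c(\bar E\hat\kappa)_c\beta_c$. This is the pairing of Lemma~\ref{lem:pairing} for $\bar E$. Both $A'_\sigma$ and $\bar A'$ are thus the character group of $A^\sigma$, compatibly with the map, which is therefore an isomorphism. The same lemma gives $\langle\kappa,\bar E^{-T}r\rangle=\kappa\cdot r$. Finally $q\cdot r=(\bar Eq)\cdot\bar E^{-T}r=\mathbf{1}\cdot\bar E^{-T}r$.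
\end{proof}

We identify $\beta$ with $(\beta_c)_c$. For $r\in\mathbb{Z}^I_{>0}$ the form $y^r\frac{dy}y=\prod_{d\in I}y_d^{r_d-1}dy_d$ has the degree $\ell(r)=q\cdot r$ and the character $\kappa\mapsto\mathbf{e}(\kappa\cdot r)$, with $r$ extended by zero. These forms span $\mathcal{H}_\varphi$, so
\begin{equation}\label{eq:modZ}
(\mathcal{H}^\beta_\varphi)_\ell\neq0\ \Longrightarrow\ \ell\equiv\sum_c\beta_c\bmod\mathbb{Z}.
\end{equation}
The difficulty is the integer part of $\ell$. If $m=|M/\sigma|$ and all entries of $\bar E^{-T}r$ lie in $(0,1)$, then $\ell(r)=\sum_c\{\beta_c\}$ is the claim of Proposition~\ref{prop:degree}. This is the case for $x^a$, but not in general.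

\begin{example}\label{ex:chain}
Let $f=x_1^2x_2+x_2^2$, $g=1$. The rows of $E$ are $(2,1)$ and $(0,2)$, and $q=(\frac14,\frac12)$. The partial derivatives $2x_1x_2$ and $x_1^2+2x_2$ give the Milnor algebra the basis $1,x_1,x_1^2$, so $r=(1,1),(2,1),(3,1)$ and $\ell-1=-\frac14,0,\frac14$. The vectors $E^{-T}r=(\frac{r_1}2,\frac{2r_2-r_1}4)$ are $(\frac12,\frac14)$, $(1,0)$, $(\frac32,-\frac14)$. The characters are $\beta=(\frac12,\frac14)$, $(0,0)$, $(\frac12,\frac34)$, with $\widetilde\vartheta(\beta)=-\frac14,0,\frac14$, as claimed. Only the first vector lies in the open unit square.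
\end{example}

Without an explicit basis of the Milnor algebra we need an invariant that sees $\lfloor\ell\rfloor$ and can be computed by cutting the Milnor fiber into pieces. The Hodge numbers of compactly supported cohomology provide it.

\subsection{Equivariant Hodge--Deligne polynomials}

The cohomology $H^i(\mathcal{V})$ and the compactly supported cohomology $H^i_c(\mathcal{V})$ of a complex algebraic variety, with coefficients in $\mathbb{C}$, carry Deligne's mixed Hodge structure, with a weight filtration $W$ and a Hodge filtration $F$. The space $\mathrm{Gr}_F^k\mathrm{Gr}^W_{k+l}$ is the part of \emph{type} $(k,l)$; passing to it is exact on morphisms of mixed Hodge structures. Let a finite abelian group act on $\mathcal{V}$, hence on cohomology by pullback, and let $\beta$ be a character. Put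
\[
\mathrm{HD}_\beta(\mathcal{V})=\sum_{i,k,l}(-1)^i\dim\big(\mathrm{Gr}_F^k\mathrm{Gr}^W_{k+l}H^i_c(\mathcal{V})\big)^\beta\,u^kv^l .
\]
We use the following standard facts, all compatible with group actions and types.
\begin{enumerate}
\item[(a)] The long exact sequence of $H_c^*$ for a closed subset and its complement makes $\mathrm{HD}_\beta$ additive over decompositions into invariant locally closed subsets.
\item[(b)] The K\"unneth formula holds for $H_c^*$. For $\mathbb{C}^*$, $H^1_c$ has type $(0,0)$ and $H^2_c$ has type $(1,1)$. Translations of a torus act trivially on its cohomology, since the torus is connected.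
\item[(c)] If a finite group $\Delta$ acts freely, then $H_c^*(\mathcal{V}/\Delta)=H_c^*(\mathcal{V})^\Delta$.
\item[(d)] If $\mathcal{V}$ is smooth of dimension $e$, Poincar\'e duality pairs the part of $H^i(\mathcal{V})$ of type $(k,l)$ and character $-\beta$ perfectly with the part of $H_c^{2e-i}(\mathcal{V})$ of type $(e-k,e-l)$ and character $\beta$.
\end{enumerate}

\begin{theorem}[Steenbrink {\cite[Theorem~1]{St}}]\label{thm:steenbrink}
Let $\varphi$ be quasihomogeneous of degree $1$ in $m\ge1$ variables with positive rational weights and an isolated critical point, and let $V=\{\varphi=1\}$. Then $\widetilde H^i(V;\mathbb{C})=0$ for $i\neq m-1$. For a monomial basis $y^r\frac{dy}y$ of $\mathcal{H}_\varphi$, the classes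
\[
\eta_r=\operatorname{Res}\frac{y^r\,dy/y}{(\varphi-1)^{\lceil\ell(r)\rceil}}
\]
form a basis of $\widetilde H^{m-1}(V;\mathbb{C})$. Those with $k<\ell(r)<k+1$ give a basis of $\mathrm{Gr}_F^{m-1-k}\mathrm{Gr}^W_{m-1}$, those with $\ell(r)=k$ give a basis of $\mathrm{Gr}_F^{m-k}\mathrm{Gr}^W_m$, and the other graded pieces vanish.
\end{theorem}

The residue commutes with automorphisms that preserve $V$, so under a finite group of diagonal symmetries of $\varphi$ the class $\eta_r$ has the same character as $y^r\frac{dy}y$.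

\begin{lemma}\label{lem:HD}
In the situation of Theorem~\ref{thm:steenbrink}, for a finite group of diagonal symmetries of $\varphi$ and a character $\beta$,
\begin{equation}\label{eq:HD}
\mathrm{HD}_\beta(V)=\delta_{\beta,0}\,(uv)^{m-1}+(-1)^{m-1}\sum_\ell\dim(\mathcal{H}_\varphi^{-\beta})_\ell\ u^{k(\ell)}v^{l(\ell)},
\end{equation}
where $(k(\ell),l(\ell))$ depends only on $\ell$ and $m$, and $k(\ell)-l(\ell)=\lfloor\ell\rfloor+\lceil\ell\rceil-m$.
\end{lemma}

\begin{proof}
The variety $V$ is smooth of dimension $m-1$. Apply (d). The constants in $H^0(V)$ give the first term. If $\ell\notin\mathbb{Z}$, the class $\eta_r$ has type $(m-1-\lfloor\ell\rfloor,\lfloor\ell\rfloor)$; the dual type is $(\lfloor\ell\rfloor,m-1-\lfloor\ell\rfloor)$, with difference $2\lfloor\ell\rfloor+1-m$. If $\ell\in\mathbb{Z}$, the type is $(m-\ell,\ell)$; the dual type is $(\ell-1,m-1-\ell)$, with difference $2\ell-m$.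
\end{proof}

All terms of the sum over $\ell$ have the same sign, so they do not cancel each other.

\subsection{Fermat tori}

For a finite set $K$, an integer $N\ge2$ and numbers $b_c\neq0$ let
\[
\mathrm{Fer}_K=\Big\{x\in\mathbb{C}^K:\sum_{c\in K}b_cx_c^N=1\Big\},\qquad\mathrm{Fer}^*_K=\mathrm{Fer}_K\cap(\mathbb{C}^*)^K;
\]
both are empty for $K=\emptyset$. The group $\mu_N^K$ acts on them. Its characters are the vectors $\gamma\in(\frac1N\mathbb{Z}/\mathbb{Z})^K$, normalized so that $x^r$ and $x^r\frac{dx}x$ have the character $[r/N]$.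

\begin{lemma}\label{lem:fermat}
Let $\Sigma=\{c:\gamma_c\neq0\}$ and $\ell_\Sigma=\sum_{c\in\Sigma}\{-\gamma_c\}$. If $\Sigma\neq\emptyset$, then $\mathrm{HD}_\gamma(\mathrm{Fer}^*_K)=\pm u^kv^l$ with $k-l=\lfloor\ell_\Sigma\rfloor+\lceil\ell_\Sigma\rceil-|\Sigma|$. If $\Sigma=\emptyset$, then $\mathrm{HD}_\gamma(\mathrm{Fer}_K^*)$ is a polynomial in $uv$.
\end{lemma}

\begin{proof}
For $K'\subset K$ the set $\mathrm{Fer}_{K'}\subset\mathrm{Fer}_K$ is the disjoint union of the $\mathrm{Fer}^*_{K''}$, $K''\subset K'$. By (a) and M\"obius inversion,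
\[
\mathrm{HD}_\gamma(\mathrm{Fer}_K^*)=\sum_{K'\subset K}(-1)^{|K|-|K'|}\,\mathrm{HD}_\gamma(\mathrm{Fer}_{K'}).
\]
The factor $\mu_N^{K\setminus K'}$ acts trivially on $\mathrm{Fer}_{K'}$, so only the sets $K'\supset\Sigma$ contribute. For $K'\neq\emptyset$ the space $\mathcal{H}$ of the Fermat polynomial on $\mathbb{C}^{K'}$ has the basis $x^r\frac{dx}x$, $1\le r_c\le N-1$. So exactly the characters with all entries nonzero occur, each once, and such a character $\gamma'$ has the degree $\sum_c\{\gamma'_c\}$. Apply \eqref{eq:HD}. If $\Sigma\neq\emptyset$, the first term is absent, and $-\gamma$ occurs only for $K'=\Sigma$, in degree $\ell_\Sigma$ and with $m=|\Sigma|$. If $\Sigma=\emptyset$, each nonempty $K'$ gives only the first term $(uv)^{|K'|-1}$.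
\end{proof}

\subsection{The strata of the Milnor fiber}

Let $m\ge1$, $V=\{\varphi=1\}$ with $\varphi=f^g$ as in Lemma~\ref{lem:fixed}, let $\beta\in A'_\sigma=\bar A'$ and $\Sigma=\{c:\beta_c\neq0\}$. On a stratum $V_J$ the monomials $y^{\bar E_c}$ are independent, so after extracting roots they become $N$th powers of coordinates.

\begin{lemma}\label{lem:strataHD}
Let $\emptyset\neq J\subset I$, and choose $N\geq2$ with $N\Lambda_J^{\mathrm{sat}}\subset\Lambda_J$. If $\Sigma\subset R_J$, then $\beta|_{R_J}\in(\frac1N\mathbb{Z}/\mathbb{Z})^{R_J}$ and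
\[
\mathrm{HD}_\beta(V_J)=(uv-1)^{|J|-|R_J|}\,\mathrm{HD}_{\beta|_{R_J}}(\mathrm{Fer}^*_{R_J}).
\]
If $\Sigma\not\subset R_J$, then $\mathrm{HD}_\beta(V_J)=0$.
\end{lemma}

\begin{proof}
The element $\kappa\in A^\sigma$ acts on $\operatorname{Hom}(\mathbb{Z}^J,\mathbb{C}^*)$ by translation by $r\mapsto\mathbf{e}(\kappa\cdot r)$, hence by translations on both factors of \eqref{eq:strata}. By (b), $\mathrm{HD}_\beta(V_J)=(uv-1)^{|J|-|R_J|}\mathrm{HD}_\beta(V'_J)$.

Write $\Lambda=\Lambda_J$ and $\Lambda^{\mathrm{sat}}=\Lambda_J^{\mathrm{sat}}$, so $\Lambda\subset\Lambda^{\mathrm{sat}}\subset\frac1N\Lambda$. Restriction $\operatorname{Hom}(\frac1N\Lambda,\mathbb{C}^*)\to\operatorname{Hom}(\Lambda^{\mathrm{sat}},\mathbb{C}^*)$ is surjective with finite kernel $\Delta=\operatorname{Hom}(\frac1N\Lambda/\Lambda^{\mathrm{sat}},\mathbb{C}^*)$. In the coordinates $x_c=s(\bar E_c/N)$ the preimage of $V'_J$ is $\mathrm{Fer}^*_{R_J}$, and $\mu_N^{R_J}=\operatorname{Hom}(\frac1N\Lambda/\Lambda,\mathbb{C}^*)$. A character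 $\gamma$ of this group corresponds to the class of $\sum_{c\in R_J}\hat\gamma_c\bar E_c$ in $\frac1N\Lambda/\Lambda$, and it is trivial on $\Delta$ if and only if this class lies in $\Lambda^{\mathrm{sat}}/\Lambda$. By (c), $H_c^*(V'_J)$ is the sum of the $\gamma$-parts of $H_c^*(\mathrm{Fer}^*_{R_J})$ over these $\gamma$.

The group $A^\sigma$ acts on $V_J'$ through $\operatorname{Hom}(\Lambda^{\mathrm{sat}}/\Lambda,\mathbb{C}^*)=\mu_N^{R_J}/\Delta$, because $\bar E\kappa=0$. On the $\gamma$-part it acts by $\mathbf{e}(\kappa\cdot r)$ with $r=\sum_c\hat\gamma_c\bar E_c=\bar E^T\hat\gamma$, where $\hat\gamma$ is extended by zero. By Lemma~\ref{lem:char} this character is $\gamma$ extended by zero. So $\beta$ does not occur if $\Sigma\not\subset R_J$, and otherwise only $\gamma=\beta|_{R_J}$ can contribute. It is among the admissible $\gamma$: for a lift $\hat\beta$ supported on $\Sigma$, the vector $\bar E^T\hat\beta$ is integral and lies in $\Lambda\otimes\mathbb{Q}$, hence in $\Lambda^{\mathrm{sat}}$.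
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:degree}]
If $m=0$, then $\mathcal{H}_\varphi=\mathbb{C}$ with $\beta=0$ and $\ell=0$. Let $m\ge1$. By (a), $\mathrm{HD}_\beta(V)=\sum_J\mathrm{HD}_\beta(V_J)$.

Let $\beta\neq0$ and $\ell_\Sigma=\sum_{c\in\Sigma}\{-\beta_c\}$. The set $\Sigma$ and the number $\ell_\Sigma$ do not depend on $J$, and multiplication by $uv-1$ does not change $k-l$. By Lemmas~\ref{lem:fermat} and~\ref{lem:strataHD}, every monomial $u^kv^l$ of $\mathrm{HD}_\beta(V)$ has $k-l=\lfloor\ell_\Sigma\rfloor+\lceil\ell_\Sigma\rceil-|\Sigma|$. If $(\mathcal{H}_\varphi^{-\beta})_\ell\neq0$, then \eqref{eq:HD} gives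
\[
\lfloor\ell\rfloor+\lceil\ell\rceil-m=\lfloor\ell_\Sigma\rfloor+\lceil\ell_\Sigma\rceil-|\Sigma| .
\]
By \eqref{eq:modZ}, $\ell-\ell_\Sigma$ is an integer, so this reads $2(\ell-\ell_\Sigma)=m-|\Sigma|$. Hence $\ell-\frac m2=\sum_{c\in\Sigma}(\{-\beta_c\}-\frac12)=\widetilde\vartheta(-\beta)$, which is the claim for the character $-\beta$.

Let $\beta=0$. By the same lemmas $\mathrm{HD}_0(V)$ is a polynomial in $uv$. The first term of \eqref{eq:HD} has $k=l$, so $(\mathcal{H}^0_\varphi)_\ell\neq0$ forces $k(\ell)=l(\ell)$. By \eqref{eq:modZ}, $\ell\in\mathbb{Z}$, so $2\ell=m$.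
\end{proof}

\section{Reduction to $t=\bar t=1$}\label{sec:reduction}

\begin{proposition}\label{prop:reduction}
The identity \eqref{eq:fourier} follows from its value at $t=\bar t=1$:
\begin{equation}\label{eq:at1}
\frac1{|A|}\sum_{\xi\in Z_A}\Phi(\xi)(1,1)\,\mathbf{e}\big(-\langle\!\langle\xi,\xi'\rangle\!\rangle\big)=(-1)^{\operatorname{orb}(\sigma,\tau)}\,\widetilde\Phi(\xi')(1,1)\qquad\text{for all }\xi'\in Z_{A'}.
\end{equation}
\end{proposition}

\begin{proof}
We split both sides according to characters. Let $\xi=(\lambda,\mu)\in Z_A$. From $h\,\mathbf{e}(\kappa)=\mathbf{e}(\tau\kappa)h$ we get, for $\omega\in\mathcal{H}^\beta_{f^g}$ and $\kappa\in A^\sigma$,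
\[
\mathbf{e}(\kappa)^*h^*\omega=h^*\mathbf{e}(\tau\kappa)^*\omega=\mathbf{e}(\langle\kappa,\tau^{-1}\beta\rangle)\,h^*\omega .
\]
So $h^*$ permutes the summands $\mathcal{H}^\beta_{f^g}$, and only those with $\tau\beta=\beta$ contribute to traces. Put $\Phi_\beta(\xi)=(-1)^{n_g}\operatorname{tr}(h^*|\mathcal{H}^\beta_{f^g})$ if $\tau\beta=\beta$, and $\Phi_\beta(\xi)=0$ otherwise. By \eqref{eq:Phi} and Proposition~\ref{prop:degree}, and because $(\mathbf{e}(\kappa)h)^*=h^*\mathbf{e}(\kappa)^*$,
\[
\Phi(\xi)=\sum_{\beta\in A'_\sigma}p^{\vartheta(\lambda)}z^{\widetilde\vartheta(\beta)}\Phi_\beta(\xi),\qquad\Phi_\beta(\lambda,\mu+\kappa)=\mathbf{e}(\langle\kappa,\beta\rangle)\,\Phi_\beta(\lambda,\mu)\quad(\kappa\in A^\sigma).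
\]
The same statements for $\widetilde f$, where the characters of $A'^\sigma$ are the $\alpha\in A_\sigma$, read
\[
\widetilde\Phi(\xi')=\sum_{\alpha\in A_\sigma}p^{\widetilde\vartheta(\lambda')}z^{\vartheta(\alpha)}\widetilde\Phi_\alpha(\xi'),\qquad\widetilde\Phi_\alpha(\lambda',\mu'+\kappa')=\mathbf{e}(\langle\alpha,\kappa'\rangle)\,\widetilde\Phi_\alpha(\lambda',\mu')\quad(\kappa'\in A'^\sigma).
\]

Let $\xi'=(\lambda',\mu')\in Z_{A'}$. Then $(\tau-1)\lambda'\in(\sigma-1)A'$, so $[\tau\lambda']=[\lambda']$ in $A'_\sigma$. In the left side of \eqref{eq:fourier} fix $\lambda$. The admissible $\mu$ form the empty set or a coset of $A^\sigma$. Since $-\langle\!\langle\xi,\xi'\rangle\!\rangle=\langle\mu,\tau\lambda'\rangle-\langle\lambda,\sigma\mu'\rangle$, replacing $\mu$ by $\mu+\kappa$ multiplies the $\beta$-term by $\mathbf{e}(\langle\kappa,\beta+[\lambda']\rangle)$. The sum over the coset kills all terms except $\beta=-[\lambda']$. This is also true at $t=\bar t=1$, so in the surviving sum $\Phi_{-[\lambda']}(\xi)$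 may be replaced by $\Phi(\xi)(1,1)$. Group the terms by $\alpha=-[\lambda]\in A_\sigma$. As $\vartheta$ and $\widetilde\vartheta$ are odd, the left side of \eqref{eq:fourier} is
\[
z^{-\widetilde\vartheta(\lambda')}\sum_{\alpha\in A_\sigma}p^{-\vartheta(\alpha)}L_\alpha(\xi'),\qquad L_\alpha(\xi')=\frac1{|A|}\sum_{\xi\in Z_A,\ [\lambda]=-\alpha}\Phi(\xi)(1,1)\,\mathbf{e}\big(-\langle\!\langle\xi,\xi'\rangle\!\rangle\big).
\]
The right side is $(-1)^{\operatorname{orb}(\sigma,\tau)}z^{-\widetilde\vartheta(\lambda')}\sum_\alpha p^{-\vartheta(\alpha)}\widetilde\Phi_\alpha(\xi')$. Replacing $\mu'$ by $\mu'+\kappa'$ with $\kappa'\in A'^\sigma$ multiplies $L_\alpha$ by $\mathbf{e}(-\langle\lambda,\sigma\kappa'\rangle)=\mathbf{e}(\langle\alpha,\kappa'\rangle)$. So \eqref{eq:at1} for $(\lambda',\mu'+\kappa')$ says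
\[
\sum_\alpha\mathbf{e}(\langle\alpha,\kappa'\rangle)\Big(L_\alpha(\xi')-(-1)^{\operatorname{orb}(\sigma,\tau)}\widetilde\Phi_\alpha(\xi')\Big)=0\qquad(\kappa'\in A'^\sigma).
\]
Distinct characters of $A'^\sigma$ are linearly independent, so each bracket vanishes, and \eqref{eq:fourier} follows.
\end{proof}

\section{Cocycles with values in permutation modules}\label{sec:cohomology}

The value $\Phi(\xi)(1,1)$ will depend only on the common fixed space of $g$ and $h$, that is, on the set of $T$-orbits in $X$ that carry a fixed vector. For $\sigma=\tau=1$ the condition at the variable $j$ is $\lambda_j=\mu_j=0$. In general the condition is invariant under conjugation by diagonal matrices, so it is a condition on $\xi$ modulo $B_A$. The groups $Z_A$ and $B_A$ are cocycles and coboundaries, and this section collects what we need about them.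

Let $\mathbb{Z}^2$ act through $e_1\mapsto\sigma$, $e_2\mapsto\tau$. For a $\mathbb{Z}^2$-module $L$ consider the complex
\[
L\to L^2\to L,\qquad\nu\mapsto((\sigma-1)\nu,(\tau-1)\nu),\qquad(\lambda,\mu)\mapsto(\sigma-1)\mu-(\tau-1)\lambda,
\]
with cohomology $H^0(L),H^1(L),H^2(L)$. The complex is an exact functor of $L$, so short exact sequences of modules give long exact sequences. The group $H^2(L)$ is the group of coinvariants $L/((\sigma-1)L+(\tau-1)L)$, and $H^1(A)=Z_A/B_A$, $H^1(A')=Z_{A'}/B_{A'}$. A cocycle $\xi=(\lambda,\mu)$ is a pair of commuting elements $(\lambda,\sigma),(\mu,\tau)$ of $L\rtimes T$, hence a homomorphism $\mathbb{Z}^2\to L\rtimes T$. Its first component is the unique map $\xi:\mathbb{Z}^2\to L$ with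
\[
\xi(w+w')=\xi(w)+w\,\xi(w'),\qquad\xi(e_1)=\lambda,\quad\xi(e_2)=\mu .
\]
Coboundaries are the maps $w\mapsto(w-1)\nu$. For a finite $T$-set $Y$ and an abelian group $\mathcal{A}$ the module $\mathcal{A}^Y$ and its cohomology are direct sums over the orbits. For an orbit $o$ all points have the same stabilizer $\Lambda_o\subset\mathbb{Z}^2$, and $[\mathbb{Z}^2:\Lambda_o]=|o|$. A homomorphism $\psi:\mathbb{Z}^2\to\mathcal{A}$ defines the \emph{constant cocycle} of $\mathcal{A}^o$, with $\xi(w)_y=\psi(w)$ for all $y$.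

\begin{lemma}\label{lem:shapiro}
Let $o$ be a transitive $T$-set. For a cocycle $\xi$ of $\mathcal{A}^o$ and $l\in\Lambda_o$ the vector $\xi(l)$ is constant, and restriction to $\Lambda_o$ induces an isomorphism $H^1(\mathcal{A}^o)\cong\operatorname{Hom}(\Lambda_o,\mathcal{A})$.
\end{lemma}

\begin{proof}
The group $\Lambda_o$ acts trivially, so $\xi(l)+\xi(w)=\xi(l+w)=\xi(w)+w\,\xi(l)$. Thus $\xi(l)$ is invariant, hence constant, and $\xi|_{\Lambda_o}$ is a homomorphism to $\mathcal{A}$, which is zero for coboundaries.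

\emph{Injectivity.} Let $\xi|_{\Lambda_o}=0$; then $\xi(w+l)=\xi(w)$. Fix $y_0\in o$, and for $y=wy_0$ put $\nu_y=-\xi(w)_y$, which does not depend on the choice of $w$. From $\xi(w)=\xi(w')+w'\xi(w-w')$ we get
\[
(w'\nu)_y=\nu_{(w-w')y_0}=-\xi(w-w')_{(w-w')y_0}=-\big(w'\xi(w-w')\big)_y=\nu_y+\xi(w')_y ,
\]
so $\xi(w')=(w'-1)\nu$.

\emph{Surjectivity.} Identify $o$ with $\mathbb{Z}^2/\Lambda_o$ and choose a section $\iota:o\to\mathbb{Z}^2$. For $\psi:\Lambda_o\to\mathcal{A}$ put $\xi(w)_y=\psi(w+\iota(y-w)-\iota(y))$. Then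
\[
\xi(w)_y+(w\,\xi(w'))_y=\xi(w)_y+\xi(w')_{y-w}=\psi\big(w+w'+\iota(y-w-w')-\iota(y)\big)=\xi(w+w')_y,
\]
and $\xi(l)_y=\psi(l)$.
\end{proof}

\begin{lemma}\label{lem:lattice}
Let $Y$ be a finite $T$-set. Constant cocycles give $H^1(\mathbb{Q}^Y)=\mathbb{Q}^2\otimes\mathbb{Q}^{Y/T}$. The map $H^1(\mathbb{Z}^Y)\to H^1(\mathbb{Q}^Y)$ is injective, and its image contains $\mathbb{Z}^2\otimes\mathbb{Z}^{Y/T}$ with index $\prod_{o\in Y/T}|o|$.
\end{lemma}

\begin{proof}
For an orbit $o$, restriction $\operatorname{Hom}(\mathbb{Z}^2,\mathbb{Q})\to\operatorname{Hom}(\Lambda_o,\mathbb{Q})$ is bijective, so each class has a unique constant representative. The map in question is the inclusion $\operatorname{Hom}(\Lambda_o,\mathbb{Z})\subset\operatorname{Hom}(\Lambda_o,\mathbb{Q})$. The index of $\operatorname{Hom}(\mathbb{Z}^2,\mathbb{Z})$ in $\operatorname{Hom}(\Lambda_o,\mathbb{Z})$ is $[\mathbb{Z}^2:\Lambda_o]$, as one sees in bases $w_1,w_2$ of $\mathbb{Z}^2$ and $k_1w_1,k_2w_2$ of $\Lambda_o$.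
\end{proof}

In particular, on $H^1(\mathbb{Q}^X)$ and $H^1(\mathbb{Q}^M)$ the maps $E$ and $E^T$ act as $\mathrm{id}\otimes\bar E$ and $\mathrm{id}\otimes\bar E'$, with the matrices of Section~\ref{sec:fixed} for $H=T$.

For cocycles $\xi=(\lambda,\mu)$ of $(\mathbb{Q}/\mathbb{Z})^Y$ and $\rho=(\rho_1,\rho_2)$ of $\mathbb{Z}^Y$ put
\[
b(\xi,\rho)=\lambda\cdot\sigma\rho_2-\mu\cdot\tau\rho_1\in\mathbb{Q}/\mathbb{Z}.
\]
The two identities in the proof of Lemma~\ref{lem:BZ} use only invariance of the pairing, so they hold for the dot product, and $b$ depends only on the classes of $\xi$ and $\rho$.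

\begin{lemma}\label{lem:nondeg}
If $b(\xi,\rho)=0$ for all cocycles $\rho$ of $\mathbb{Z}^Y$, then $[\xi]=0$ in $H^1((\mathbb{Q}/\mathbb{Z})^Y)$.
\end{lemma}

\begin{proof}
Taking $\rho$ supported on one orbit, we may assume $Y=o$. Since $\mathbb{Q}/\mathbb{Z}$ is divisible, $\xi|_{\Lambda_o}$ extends to a homomorphism $\psi:\mathbb{Z}^2\to\mathbb{Q}/\mathbb{Z}$, and by Lemma~\ref{lem:shapiro} we may assume that $\xi$ is the constant cocycle of $\psi$. Let $\hat\psi:\mathbb{Z}^2\to\mathbb{Q}$ lift $\psi$, and let $s(w)=\sum_{y\in o}\rho(w)_y$. This is a homomorphism $\mathbb{Z}^2\to\mathbb{Z}$ with $s(l)=|o|\,\rho(l)$ for $l\in\Lambda_o$. The form $\Theta(w,w')=\hat\psi(w)s(w')-\hat\psi(w')s(w)$ is alternating, and $b(\xi,\rho)$ is the class of $\Theta(e_1,e_2)$. For a basis $l_1,l_2$ of $\Lambda_o$ with $\det(l_1,l_2)=|o|$,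
\[
|o|\,\Theta(e_1,e_2)=\Theta(l_1,l_2)=|o|\,\big(\hat\psi(l_1)\rho(l_2)-\hat\psi(l_2)\rho(l_1)\big).
\]
So $b(\xi,\rho)=\psi(l_1)\rho(l_2)-\psi(l_2)\rho(l_1)$. By Lemma~\ref{lem:shapiro} the integers $\rho(l_1),\rho(l_2)$ are arbitrary. Hence $\psi|_{\Lambda_o}=0$ and $[\xi]=0$.
\end{proof}

For $\xi\in Z_A$ and $d\in X/T$ let $\xi|_d$ be the image of $\xi$ in $H^1((\mathbb{Q}/\mathbb{Z})^d)$, and put $O(\xi)=\{d\in X/T:\xi|_d=0\}$. Define $O'(\xi')\subset M/T$ for $\xi'\in Z_{A'}$ in the same way.

\begin{lemma}\label{lem:O}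
For $\xi\in Z_A$ and $K=\langle g,h\rangle$ the set $I$ of Lemma~\ref{lem:fixed} is $O(\xi)$.
\end{lemma}

\begin{proof}
A nonzero fixed vector in $\mathbb{C}^d$ has nonzero entries, $x_j=\mathbf{e}(\theta_j)$ with $\theta\in(\mathbb{C}/\mathbb{Z})^d$. The equations $gx=x$, $hx=x$ say $\theta=\lambda+\sigma\theta$ and $\theta=\mu+\tau\theta$ on $d$, that is, $(\lambda,\mu)|_d$ is the coboundary of $-\theta$. So such a vector exists if and only if the class of $\xi$ in $H^1((\mathbb{C}/\mathbb{Z})^d)$ is zero. By Lemma~\ref{lem:shapiro}, applied to $\mathbb{C}/\mathbb{Z}$ and to $\mathbb{Q}/\mathbb{Z}$, this means that the restriction to $\Lambda_d$ vanishes, which means $\xi|_d=0$.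
\end{proof}

\section{The identity for Euler characteristics}\label{sec:euler}

We prove \eqref{eq:at1}. In this section $H=T$. The Fourier transform of the indicator function of a subgroup is a multiple of the indicator function of its annihilator. So we write $\Phi(\xi)(1,1)$ as a combination of such functions and match the terms with those of $\widetilde\Phi(\xi')(1,1)$.

\subsection{Square blocks}

Let $\mathcal{J}=\{J\subset X/T:|R_J|=|J|\}$, and for $J\in\mathcal{J}$ let $\delta_J=|\det\bar E_{R_J,J}|$, the index of $\Lambda_J$ in $\mathbb{Z}^J$. The empty set belongs to $\mathcal{J}$, with $\delta_\emptyset=1$. For the dual polynomial put $R'_Q=\{d\in X/T:\bar E'_{dc}=0\text{ for all }c\notin Q\}$, $\mathcal{J}'=\{Q\subset M/T:|R'_Q|=|Q|\}$ and $\delta'_Q=|\det\bar E'_{R'_Q,Q}|$. Complements are denoted by $J^c$, $Q^c$.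

\begin{lemma}\label{lem:partner}
The map $J\mapsto Q=(R_J)^c$ is a bijection $\mathcal{J}\to\mathcal{J}'$, with $R'_Q=J^c$ and $|Q|=\operatorname{orb}(\sigma,\tau)-|J|$. Moreover
\begin{equation}\label{eq:blocks}
\bar E'\,\mathbb{Q}^{R_J}=\mathbb{Q}^J,\qquad\bar E\,\mathbb{Q}^{J^c}=\mathbb{Q}^Q .
\end{equation}
\end{lemma}

\begin{proof}
Let $J\in\mathcal{J}$. Then $|Q|=|M/T|-|J|=|J^c|$. For $d\in J^c$ and $c\in R_J=Q^c$ we have $\bar E_{cd}=0$, hence $\bar E'_{dc}=0$ by \eqref{eq:sizes}. So $J^c\subset R'_Q$, and $|R'_Q|\le|Q|=|J^c|$ gives equality and $Q\in\mathcal{J}'$. The same argument for $\widetilde f$ shows that $Q\mapsto(R'_Q)^c$ maps $\mathcal{J}'$ to $\mathcal{J}$ and is inverse to our map. The vanishing of these blocks gives the inclusions ``$\subset$'' in \eqref{eq:blocks}, and equality holds by injectivity and dimension.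
\end{proof}

We call $Q$ the \emph{partner} of $J$. The relation $|J|+|Q|=\operatorname{orb}(\sigma,\tau)$ is the source of the sign in Theorem~\ref{thm:pairs}.

\subsection{The value of $\Phi$ at $(1,1)$}

\begin{lemma}\label{lem:trace}
Let $\varphi$ be quasihomogeneous of degree $1$ in coordinates $y_1,\dots,y_m$ of positive degrees $q_1,\dots,q_m$, with an isolated critical point. Let $h$ be a diagonal symmetry of $\varphi$ with $h^*y_k=\zeta_ky_k$. Then
\begin{equation}\label{eq:trace}
(-1)^m\sum_\ell\operatorname{tr}\big(h^*|(\mathcal{H}_\varphi)_\ell\big)z^\ell=z^m\prod_{k=1}^m\frac{1-\zeta_kz^{q_k-1}}{1-\zeta_kz^{q_k}},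
\end{equation}
and at $z=1$ the left side equals $\prod_{k:\,\zeta_k=1}(1-\frac1{q_k})$.
\end{lemma}

\begin{proof}
The $m$ partial derivatives of $\varphi$ are quasihomogeneous and have only the common zero $0$, so they form a regular sequence, and their Koszul complex
\[
0\to\Omega^0\xrightarrow{d\varphi\wedge}\Omega^1\to\dots\xrightarrow{d\varphi\wedge}\Omega^m\to\mathcal{H}_\varphi\to0
\]
is exact. The maps $d\varphi\wedge$ commute with $h^*$ and raise the degree by $1$. The forms $y^a\,dy_{k_1}\cdots dy_{k_j}$ are an eigenbasis of $\Omega^j$, so $\sum_\ell z^\ell\operatorname{tr}(h^*|\Omega^j_\ell)=\epsilon_j/\prod_k(1-\zeta_kz^{q_k})$, where $\epsilon_j$ is the $j$th elementary symmetric function of the $\zeta_kz^{q_k}$. Exactness gives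
\[
\sum_\ell\operatorname{tr}\big(h^*|(\mathcal{H}_\varphi)_\ell\big)z^\ell=\frac{\sum_j(-z)^{m-j}\epsilon_j}{\prod_k(1-\zeta_kz^{q_k})},
\]
and $\sum_j(-z)^{-j}\epsilon_j=\prod_k(1-\zeta_kz^{q_k-1})$. The left side of \eqref{eq:trace} is a finite sum, so its value at $1$ is the limit of the right side for $z\to1$. A factor with $\zeta_k\neq1$ tends to $1$, and a factor with $\zeta_k=1$ tends to $(q_k-1)/q_k$.
\end{proof}

\begin{proposition}\label{prop:value}
For $\xi\in Z_A$,
\[
\Phi(\xi)(1,1)=\prod_{d\in O(\xi)}\Big(1-\frac1{q_d}\Big)=\sum_{J\in\mathcal{J},\ J\subset O(\xi)}(-1)^{|J|}\delta_J .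
\]
\end{proposition}

\begin{proof}
The map $h$ has finite order on $U=(\mathbb{C}^n)^g$ and preserves the weight spaces, so $U$ has a basis of common eigenvectors. Those with eigenvalue $1$ span $U_0=(\mathbb{C}^n)^{\langle g,h\rangle}$, whose coordinates are $y_d$, $d\in O(\xi)$, by Lemma~\ref{lem:O}. Lemma~\ref{lem:trace} for $f^g$ and $h$ gives the first equality. For $O(\xi)=\emptyset$ both expressions are $1$. Let $m=|O(\xi)|\ge1$ and $\varphi=f|_{U_0}$, which has an isolated critical point by Lemma~\ref{lem:fixed}. Lemma~\ref{lem:trace} for $\varphi$ and the identity shows that the product is $(-1)^m\dim\mathcal{H}_\varphi$. Let $\chi_c$ be the Euler characteristic with compact supports and $V=\{\varphi=1\}$. Formula \eqref{eq:HD} for the trivial group at $u=v=1$ gives $\chi_c(V)=1+(-1)^{m-1}\dim\mathcal{H}_\varphi$. Hence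
\[
\Phi(\xi)(1,1)=1-\chi_c(V)=1-\sum_{\emptyset\neq J\subset O(\xi)}\chi_c(V_J).
\]
If $|R_J|<|J|$, then $V_J$ has a positive-dimensional torus as a factor in \eqref{eq:strata}, and $\chi_c(V_J)=0$. If $|R_J|=|J|=k$, restriction $\operatorname{Hom}(\mathbb{Z}^J,\mathbb{C}^*)\to\operatorname{Hom}(\Lambda_J,\mathbb{C}^*)$ is an unramified covering of degree $\delta_J$, and $V_J$ is the preimage of a copy of $\{s\in(\mathbb{C}^*)^k:s_1+\dots+s_k=1\}$. Let $\chi_k$ be the value of $\chi_c$ on this set. Cutting the hyperplane $\{\sum s_i=1\}\cong\mathbb{C}^{k-1}$ into tori gives $\sum_{j=1}^k\binom kj\chi_j=1$ for all $k\ge1$. This recursion has the unique solution $\chi_k=(-1)^{k-1}$, by the binomial theorem. So $\chi_c(V_J)=(-1)^{|J|-1}\delta_J$, and the term $1$ is the contribution of $J=\emptyset$.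
\end{proof}

\subsection{Annihilators and orders}

For $J\in\mathcal{J}$ with partner $Q$ put
\[
Z_J=\{\xi\in Z_A:J\subset O(\xi)\},\qquad Z'_Q=\{\xi'\in Z_{A'}:Q\subset O'(\xi')\}.
\]
These are subgroups containing $B_A$ and $B_{A'}$, and Proposition~\ref{prop:value} says that $\Phi(\cdot)(1,1)=\sum_{J\in\mathcal{J}}(-1)^{|J|}\delta_J1_{Z_J}$.

\begin{example}\label{ex:chain2}
Let $f=x_1^2x_2+x_2^2$ as in Example~\ref{ex:chain}, $\widetilde f=x_1^2+x_1x_2^2$, $\sigma=\tau=1$. Then $\mathcal{J}=\{\emptyset,\{2\},X\}$ with $\delta_J=1,2,4$, and $1-2+4=3=\dim\mathcal{H}_f$. The partners are $M,\{1\},\emptyset$ with $\delta'_Q=4,2,1$. The group $A$ is generated by $(\frac14,\frac12)$, and $A'$ by $(\frac12,\frac14)$. We have $Z_J=A^2$, $\langle(\frac12,0)\rangle^2$, $0$ of orders $16,4,1$, which equal $|A|\,\delta'_Q/\delta_J$. Further $Z'_Q=0$, $\langle(0,\frac12)\rangle^2$, $A'^2$; these are the annihilators, since $A$ and $A'$ are cyclic of order $4$.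
\end{example}

For a set $J$ of orbits we write $\mathbb{Z}^{[J]}$, $\mathbb{Q}^{[J]}$, $(\mathbb{Q}/\mathbb{Z})^{[J]}$ for the permutation modules on the union of the orbits in $J$. By Lemma~\ref{lem:lattice} we regard $H^1(\mathbb{Z}^X)$ as a lattice in $\mathbb{Q}^2\otimes\mathbb{Q}^{X/T}$. It is a direct sum over orbits, so $H^1(\mathbb{Z}^{[J]})=H^1(\mathbb{Z}^X)\cap(\mathbb{Q}^2\otimes\mathbb{Q}^J)$, and the same holds for $M$. To compute an annihilator we need $Z'_Q$ described by generators rather than by equations; this is part (1) of the next lemma.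

\begin{lemma}\label{lem:annihilator}
Let $J\in\mathcal{J}$ with partner $Q$.
\begin{enumerate}
\item The image of the map $H^1(\mathbb{Z}^{[J]})\to H^1(A')$ induced by $r\mapsto E^{-T}r$ is $Z'_Q/B_{A'}$.
\item The annihilator of $Z_J$ in $A'^2$ with respect to $\langle\!\langle\,,\rangle\!\rangle$ is $Z'_Q$.
\item $|Z_J|=|A|\,\delta'_Q/\delta_J$.
\end{enumerate}
\end{lemma}

\begin{proof}
(1) Consider the exact sequence $0\to\mathbb{Z}^M\xrightarrow{E^T}\mathbb{Z}^X\to A'\to0$, where the second map is $r\mapsto E^{-T}r\bmod\mathbb{Z}^M$, and the induced map $\pi':H^1(\mathbb{Z}^X)\to H^1(A')$. The next terms of the long exact sequence are $H^2(\mathbb{Z}^M)=\mathbb{Z}^{M/T}\to H^2(\mathbb{Z}^X)=\mathbb{Z}^{X/T}$, where the identifications are given by sums over orbits. A basis vector $i\in c$ goes to $(\sum_{j\in d}E_{ij})_d$, so this map has the matrix $\bar E^T$ and is injective. Hence $\pi'$ is surjective. For $c\in M/T$, the class $\pi'(\rho)|_c$ is the image in $H^1((\mathbb{Q}/\mathbb{Z})^c)$ of the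 $c$-component of $E^{-T}\rho=(\mathrm{id}\otimes\bar E'^{-1})\rho\in H^1(\mathbb{Q}^M)$.

If $\rho\in H^1(\mathbb{Z}^{[J]})$, then $E^{-T}\rho\in\mathbb{Q}^2\otimes\mathbb{Q}^{R_J}$ by \eqref{eq:blocks}. Its components at all $c\in Q$ vanish, so $\pi'(\rho)\in Z'_Q/B_{A'}$.

Conversely, let $\xi'\in Z'_Q$ and $[\xi']=\pi'(\rho)$ with $\rho\in H^1(\mathbb{Z}^X)$. The component of $E^{-T}\rho$ in $H^1(\mathbb{Q}^{[Q]})$ maps to $0$ in $H^1((\mathbb{Q}/\mathbb{Z})^{[Q]})$, so by the long exact sequence of $0\to\mathbb{Z}^{[Q]}\to\mathbb{Q}^{[Q]}\to(\mathbb{Q}/\mathbb{Z})^{[Q]}\to0$ it equals some $\zeta\in H^1(\mathbb{Z}^{[Q]})\subset H^1(\mathbb{Z}^M)$. Put $\rho_1=\rho-E^T\zeta$. Then $\pi'(\rho_1)=\pi'(\rho)$, and $E^{-T}\rho_1=E^{-T}\rho-\zeta\in\mathbb{Q}^2\otimes\mathbb{Q}^{R_J}$. By \eqref{eq:blocks}, $\rho_1\in\mathbb{Q}^2\otimes\mathbb{Q}^J$, so $\rho_1\in H^1(\mathbb{Z}^{[J]})$.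

(2) For $\xi\in Z_A$ and a cocycle $\rho$ of $\mathbb{Z}^{[J]}$, the formula $\langle\lambda,E^{-T}r\rangle=\lambda\cdot r$ gives $\langle\!\langle\xi,\pi'(\rho)\rangle\!\rangle=b(\xi_J,\rho)$, where $\xi_J$ is the image of $\xi$ in the cocycles of $(\mathbb{Q}/\mathbb{Z})^{[J]}$. By Lemma~\ref{lem:nondeg} this vanishes for all $\rho$ if and only if $J\subset O(\xi)$. With (1), $Z_J/B_A$ is the annihilator of $Z'_Q/B_{A'}$ under the perfect pairing of Lemma~\ref{lem:BZ}, so $Z'_Q/B_{A'}$ is the annihilator of $Z_J/B_A$. Since $B_A\subset Z_J$, the annihilator of $Z_J$ in $A'^2$ lies in $B_A^\perp=Z_{A'}$, so it is $Z'_Q$.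

(3) Apply (1) to $\widetilde f$ and $Q\in\mathcal{J}'$, whose partner is $J$ by Lemma~\ref{lem:partner}: the group $Z_J/B_A$ is the image of $H^1(\mathbb{Z}^{[Q]})\to H^1(A)$, induced by $s\mapsto E^{-1}s$. By the sequence $0\to\mathbb{Z}^X\xrightarrow{E}\mathbb{Z}^M\to A\to0$ the kernel is $H^1(\mathbb{Z}^{[Q]})\cap E\,H^1(\mathbb{Z}^X)$. By \eqref{eq:blocks} and injectivity of $\bar E$, a class $\rho\in H^1(\mathbb{Z}^X)$ has $E\rho\in\mathbb{Q}^2\otimes\mathbb{Q}^Q$ if and only if $\rho\in\mathbb{Q}^2\otimes\mathbb{Q}^{J^c}$. So the kernel is $E\,H^1(\mathbb{Z}^{[J^c]})$. Measure covolumes in $\mathbb{Q}^2\otimes\mathbb{Q}^Q$ relative to $\mathbb{Z}^2\otimes\mathbb{Z}^Q$, and let $\epsilon=|\det\bar E_{Q,J^c}|$. By Lemma~\ref{lem:lattice}, $H^1(\mathbb{Z}^{[Q]})$ has covolume $\prod_{c\in Q}|c|^{-1}$, and $E\,H^1(\mathbb{Z}^{[J^c]})$ has covolume $\epsilon^2\prod_{d\in J^c}|d|^{-1}$. By \eqref{eq:sizes}, $\delta'_Q=|\det\bar E'_{J^c,Q}|=\epsilon\prod_{c\in Q}|c|\big/\prod_{d\in J^c}|d|$. The index is the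 ratio of the covolumes:
\[
|Z_J/B_A|=\epsilon^2\,\frac{\prod_{c\in Q}|c|}{\prod_{d\in J^c}|d|}=\epsilon\,\delta'_Q .
\]
The kernel of $A\to B_A$, $\nu\mapsto((\sigma-1)\nu,(\tau-1)\nu)$, is the group of $T$-invariant elements of $A$, that is, the kernel of $\bar E$ on $(\mathbb{Q}/\mathbb{Z})^{X/T}$, of order $|\det\bar E|$. The block $\bar E_{R_J,J^c}$ is zero, so $|\det\bar E|=\delta_J\,\epsilon$. Hence $|B_A|=|A|/(\delta_J\epsilon)$, and $|Z_J|=|A|\,\delta'_Q/\delta_J$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:pairs}]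
Let $\xi'\in Z_{A'}$. We have $\sum_{\xi\in Z_J}\mathbf{e}(-\langle\!\langle\xi,\xi'\rangle\!\rangle)=|Z_J|\,1_{Z'_Q}(\xi')$ by Lemma~\ref{lem:annihilator}(2). Use Proposition~\ref{prop:value}, Lemma~\ref{lem:annihilator}(3), Lemma~\ref{lem:partner}, and Proposition~\ref{prop:value} for $\widetilde f$, in this order:
\begin{align*}
\frac1{|A|}\sum_{\xi\in Z_A}\Phi(\xi)(1,1)\,\mathbf{e}\big(-\langle\!\langle\xi,\xi'\rangle\!\rangle\big)&=\sum_{J\in\mathcal{J}}(-1)^{|J|}\delta_J\frac{|Z_J|}{|A|}1_{Z'_Q}(\xi')=\sum_{J\in\mathcal{J}}(-1)^{|J|}\delta'_Q\,1_{Z'_Q}(\xi')\\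
&=(-1)^{\operatorname{orb}(\sigma,\tau)}\sum_{Q\in\mathcal{J}',\ Q\subset O'(\xi')}(-1)^{|Q|}\delta'_Q\\
&=(-1)^{\operatorname{orb}(\sigma,\tau)}\,\widetilde\Phi(\xi')(1,1).
\end{align*}
This is \eqref{eq:at1}. Propositions~\ref{prop:reduction} and~\ref{prop:fourier} give the theorem.
\end{proof}

\section{The role of the parity condition}\label{sec:PC}

Without PC the signs in Theorem~\ref{thm:pairs} vary with $\tau$, but they vary by a character. For $\sigma'\in S$, a permutation $\tau\in C_S(\sigma')$ permutes the set $X/\sigma'$ of cycles. For $g\in\widetilde G\times\{\sigma'\}$ define the character $\varepsilon_g$ of $C_{\widetilde G\rtimes S}(g)$ by $\varepsilon_g(\mathbf{e}(\mu)P_\tau)=\operatorname{sgn}(\tau\,|\,X/\sigma')$. Let $E^{[\sigma],\varepsilon}(\widetilde f,\widetilde G\rtimes S)$ be defined by \eqref{eq:E} with the $\varepsilon_g$-isotypic parts in place of the invariants. The family $\varepsilon_g$ is compatible with conjugation, so the choice of $g$ in its class does not matter.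

\begin{theorem}\label{thm:noPC}
Let $c_\sigma=|X/\sigma|$. Without any parity condition,
\[
E^{[\sigma]}(f,G\rtimes S)(t,\bar t)=(-1)^{c_\sigma}E^{[\sigma],\varepsilon}(\widetilde f,\widetilde G\rtimes S)(t^{-1},\bar t).
\]
\end{theorem}

\begin{proof}
For $\sigma'\in[\sigma]$ and $\tau\in C_S(\sigma')$, the number $\operatorname{orb}(\sigma',\tau)$ is the number of cycles of $\tau$ on the set $X/\sigma'$, which has $c_\sigma$ elements. So $(-1)^{\operatorname{orb}(\sigma',\tau)}=(-1)^{c_\sigma}\operatorname{sgn}(\tau|X/\sigma')$. Insert Theorem~\ref{thm:pairs} in \eqref{eq:average}. Since $\varepsilon_g$ is real, the dimension of the $\varepsilon_g$-part is the average of $\varepsilon_g(h)\operatorname{tr}(h^*)$. So $E^{[\sigma],\varepsilon}$ is given by \eqref{eq:average} for the dual pair with $D_{\sigma',\tau}$ multiplied by $\operatorname{sgn}(\tau|X/\sigma')$.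
\end{proof}

In Example~\ref{ex:swap}, the classes $\{j/a,j/a\}$ have $\tau$ in their centralizer, acting trivially on $\mathcal{H}=\mathbb{C}$, while $\varepsilon_g(P_\tau)=-1$. They drop out of $E^{[1],\varepsilon}$, and the two sums agree.

\begin{theorem}\label{thm:PCprime}
Let PC$'$ be the condition $\operatorname{orb}(\sigma,\tau)\equiv n\bmod2$ for all commuting $\sigma,\tau\in S$.
\begin{enumerate}
\item PC$'$ suffices for \eqref{eq:conj}; for a single class $[\sigma]$ the congruences for all $\tau\in C_S(\sigma)$ suffice.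
\item For $f=\sum_jx_j^a$ with $a\ge2$, $G=\{0\}$ and any $S\subset S_n$, the identity \eqref{eq:conj} for $[\sigma]$ holds if and only if $\operatorname{orb}(\sigma,\tau)\equiv n\bmod2$ for all $\tau\in C_S(\sigma)$.
\item PC$'$ is strictly weaker than PC.
\end{enumerate}
\end{theorem}

\begin{proof}
(1) The proof of Corollary~\ref{cor:conj} uses PC only for the groups $\langle\sigma',\tau\rangle$ with $\sigma'\in[\sigma]$, $\tau\in C_S(\sigma')$. Simultaneous conjugation in $S$ carries such a pair to a pair $(\sigma,\tau'')$ and preserves the number of orbits.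

(2) One direction is (1). Conjugation by $P_\rho$, $\rho\in S$, shows that $D_{\sigma',\tau}$ is also invariant under simultaneous conjugation. By \eqref{eq:average} and Theorem~\ref{thm:pairs}, the difference of the two sides of \eqref{eq:conj} is
\[
\frac{|[\sigma]|}{|S|}\sum_{\tau\in C_S(\sigma)}\Big(1-(-1)^{n-\operatorname{orb}(\sigma,\tau)}\Big)D_{\sigma,\tau}(f,\{0\}).
\]
Here $D_{\sigma,\tau}(f,\{0\})=\Phi(\xi)$ for $\xi=(0,0)$, where $O(\xi)=X/T$, and all weights are $1/a$. By Proposition~\ref{prop:value} its value at $(1,1)$ is $(1-a)^{\operatorname{orb}(\sigma,\tau)}$. The terms with a nonzero coefficient have $\operatorname{orb}(\sigma,\tau)\equiv n+1$, so at $t=\bar t=1$ they are nonzero and have the same sign. If there is such a term, the difference is not zero.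

(3) PC implies PC$'$, by taking $H=\langle\sigma,\tau\rangle$. Let $S\subset S_5$ be generated by $(1\,2\,3)$ and $(1\,2)(4\,5)$. The second generator inverts the first, so $S\cong S_3$, and its abelian subgroups are cyclic of order $1$, $2$ or $3$. They have $5$, $3$ and $3$ orbits, so PC$'$ holds. But $S$ has the two orbits $\{1,2,3\}$ and $\{4,5\}$, and $2\not\equiv5\bmod 2$, so PC fails.
\end{proof}

\begin{thebibliography}{9}

\bibitem{EG}
Wolfgang Ebeling and Sabir M. Gusein-Zade, \emph{Mirror symmetry on levels of non-abelian Landau--Ginzburg orbifolds}, arXiv:2204.02069 (2022).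

\bibitem{St}
Steenbrink, \emph{Intersection form for quasi-homogeneous singularities}, Compositio Math. 34 (1977).

\end{thebibliography}
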